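# The class $\alpha_X$: effective motives and the derived category of homotopy invariant sheaves with transfers

## 1. How $h_0(X)$ and $h_1(X)$ are glued

Let $k$ be a perfect field and $\mathcal Sm$ the category of smooth $k$-varieties (separated, of finite type). For $Y,X\in\mathcal Sm$, a finite correspondence from $Y$ to $X$ is a $\mathbb Z$-linear combination of integral closed subschemes of $Y\times X$ that are finite over $Y$ and surjective onto a connected component of $Y$. These form a free abelian group $\mathcal Cor(Y,X)$. Let $\Delta^n=\operatorname{Spec}k[t_0,\dots,t_n]/(\sum t_i-1)$ be the algebraic simplex. For fixed $X$, the groups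
$$C_n(Y)=\mathcal Cor(Y\times\Delta^n,X),\qquad n\ge 0,$$
with the alternating sum of the face maps as differential, form a complex of presheaves in $Y$, the Suslin complex of $X$. Sheafify its homology for the Nisnevich topology and call the result $h_i(X)$. The two lowest sheaves $h_0(X)$ and $h_1(X)$ do not determine how they sit together inside the complex. That information is one class
$$\alpha_X:\ h_0(X)\longrightarrow h_1(X)[2],$$
the connecting map between the bottom two homology objects. The whole proof turns on this class.

It serves as a test object. The category of effective motives has a t-structure whose core $A$ is a category of sheaves, and one would like to know whether effective motives are just complexes of such sheaves, that is, whether the category is $D(A)$. In $D(A)$ every map $F\to G[2]$ has a special property: it dies after composition with a suitable epimorphism onto $F$. We shall find $X$ for which $\alpha_X$ does not have this property. Here are the definitions.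

**Presheaves with transfers.** Smooth varieties and finite correspondences form an additive category $\mathcal Cor(\mathcal Sm)$. A presheaf with transfers is an additive functor $\mathcal Cor(\mathcal Sm)^{op}\to\mathrm{Ab}$. These form an abelian category $\mathcal PSh_{\rm tr}$. Write $\mathbb Z_{\rm tr}(X)$ for $Y\mapsto\mathcal Cor(Y,X)$. By Yoneda, $\mathrm{Hom}(\mathbb Z_{\rm tr}(X),P)=P(X)$, so the $\mathbb Z_{\rm tr}(X)$ are projective and generate. For instance $\mathbb Z_{\rm tr}(\operatorname{Spec}k)(Y)=\mathbb Z^{\pi_0(Y)}$, and if $k$ is algebraically closed, $\mathbb Z_{\rm tr}(X)(\operatorname{Spec}k)$ is the group of zero-cycles on $X$.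

**Nisnevich covers.** A Nisnevich cover $W\to X$ is an étale map of finite type such that every point of $X$ lifts to a point of $W$ with the same residue field. For example, if $\operatorname{char}k\neq2$, the inclusion $\mathbb A^1\setminus\{1\}\to\mathbb A^1$ and the map $\mathbb A^1\setminus\{0,-1\}\to\mathbb A^1$, $x\mapsto x^2$, together form a Nisnevich cover of $\mathbb A^1$: the squaring map is étale away from $0$, and the point $1$ lifts to the point $1$. Every Nisnevich cover of $\operatorname{Spec}$ of a field has a section.

**The core.** A presheaf with transfers $F$ is homotopy invariant if $F(X)\to F(X\times\mathbb A^1)$ is an isomorphism for every $X$. It is a Nisnevich sheaf with transfers if its underlying presheaf is a Nisnevich sheaf. Put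
$$A=\mathcal Sh^{\Delta\rm Nis}_{\rm tr}=\{\text{homotopy invariant Nisnevich sheaves with transfers}\}.$$

**Effective motives.** A localizing subcategory is a full triangulated subcategory closed under arbitrary direct sums; such a subcategory is also closed under direct summands. In the unbounded derived category $D\mathcal PSh_{\rm tr}$ let $I^\Delta_{\rm tr}$ be the localizing subcategory generated by the cones of $\mathbb Z_{\rm tr}(X\times\mathbb A^1)\to\mathbb Z_{\rm tr}(X)$, let $I^{\rm Nis}_{\rm tr}$ be the subcategory of complexes whose cohomology presheaves have zero Nisnevich sheafification, and let $I^{\Delta\rm Nis}_{\rm tr}$ be the localizing subcategory generated by both. Then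
$$T=\overrightarrow{\mathcal D^{\rm eff}_{\mathcal M}}^{\rm tri}=D\mathcal PSh_{\rm tr}/I^{\Delta\rm Nis}_{\rm tr},\qquad M(X)=\text{image of }\mathbb Z_{\rm tr}(X)\text{ in }T.$$
Let $I^{\Delta\perp}_{\rm tr}$ be the right orthogonal of $I^\Delta_{\rm tr}$. We take as given that $T=I_{\rm tr}^{\Delta\perp}/(I_{\rm tr}^{\Delta\perp}\cap I_{\rm tr}^{\rm Nis})$, and that this identification yields a non-degenerate t-structure on $T$ with core $A$.

We index homologically: $H_i=H^{-i}$, the truncation $\tau_{\le n}$ kills $H_i$ for $i>n$, and $\tau_{\ge n}$ kills $H_i$ for $i<n$. There are no nonzero maps from an object with homology only in degrees $\ge n+1$ to one with homology only in degrees $\le n$. Section 3 shows that $M(X)$ is represented by the Suslin complex; so $h_i(X)$ is the $i$-th homology object of $M(X)$ and $h_i(X)=0$ for $i<0$. Truncation then gives a triangle, functorial in $X$,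
$$h_1(X)[1]\to\tau_{\le1}M(X)\to h_0(X)\xrightarrow{\ \alpha_X\ }h_1(X)[2].\tag{1}$$

A. Beilinson and V. Vologodsky, in "A DG guide to Voevodsky's motives" (arXiv:math/0604004), pose the problem whether $T$ is equivalent to the derived category of $A$. Precisely: is there a triangulated equivalence $D(A)\simeq T$ with the unbounded derived category $D(A)$, t-exact for the standard t-structure on $D(A)$ and the given one on $T$, and inducing the identity on the common core $A$? We must decide whether this holds for every perfect $k$. The answer is no, and such an equivalence exists for no perfect field.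

**Theorem A.** For every perfect field $k$ there is an abelian surface $X=E\times E$ over $k$ such that $\alpha_X\circ p\ne0$ for every epimorphism $p:E_1\twoheadrightarrow h_0(X)$ of $A$. Consequently there is no t-exact triangulated equivalence $D(A)\simeq T$, whether or not it induces the identity on the cores.

## 2. Epimorphisms that kill classes in $\mathrm{Hom}(F,G[i])$

**Lemma 1.** Let $B$ be an abelian category, $F,G\in B$, $i\ge1$, and $a\in\mathrm{Hom}_{D(B)}(F,G[i])$. There is an epimorphism $p:E\to F$ in $B$ with $a\circ p=0$.

*Proof.* Write $a=g\circ s^{-1}$ with a quasi-isomorphism of complexes $s:C\to F$ and a chain map $g:C\to G[i]$. Let $E=\ker(C_0\to C_{-1})$. The inclusion $E\subset C_0$ is a chain map $e:E\to C$, with $E$ placed in degree $0$: the only condition is that $E\to C_0\to C_{-1}$ be zero. Put $p=s\circ e:E\to F$. In $B$ it is the composite $E\twoheadrightarrow H_0(C)\cong F$, so it is an epimorphism. In $D(B)$ we have $a\circ p=g s^{-1}s e=g\circ e$. This chain map goes from a complex concentrated in degree $0$ to one concentrated in degree $i\ge1$,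 so it is zero. $\square$

**The first assertion of Theorem A implies the second.** Let $\Psi:D(A)\to T$ be a t-exact triangulated equivalence. It commutes with homology objects, $H_i(\Psi b)\cong\Psi(H_ib)$, and it is conservative. If $\Psi(b)\in A$, then $\Psi(H_i b)=0$ for $i\ne0$, so $H_i(b)=0$ for $i\neq0$ and $b\in A$. As $\Psi$ is essentially surjective, it restricts to an equivalence $\theta:A\to A$. Choose $F,G\in A$ with $\theta F\cong h_0(X)$ and $\theta G\cong h_1(X)$. Then $\alpha_X=\Psi(a)$ for some $a\in\mathrm{Hom}_{D(A)}(F,G[2])$. Lemma 1 gives an epimorphism $p$ onto $F$ with $a\circ p=0$. Apply $\Psi$: the epimorphism $\theta(p)$ onto $h_0(X)$ satisfies $\alpha_X\circ\theta(p)=0$, against the first assertion. $\square$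

Note that $\alpha_X\neq0$ would not be enough, since $D(A)$ may well have nonzero maps $F\to G[2]$. We need $\alpha_X$ to survive every epimorphism.

## 3. The Suslin complex represents $M(X)$

We write [MVW] for Mazza–Voevodsky–Weibel, *Lecture Notes on Motivic Cohomology*, and use three results from it.

* (V) ([MVW] 13.1, 13.8, due to Voevodsky.) The Nisnevich sheafification of a presheaf with transfers has a unique compatible structure of presheaf with transfers. If $P$ is a homotopy invariant presheaf with transfers ($k$ perfect), the presheaves $H^i_{\rm Nis}(-,P_{\rm Nis})$ are homotopy invariant for all $i\ge0$.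
* (E) ([MVW] 6.23, 13.4.) Let $\tau$ be Nis or ét, $F$ a $\tau$-sheaf with transfers, $X$ smooth. Then $\mathbb Z_{\rm tr}(X)$ is a $\tau$-sheaf and $\mathrm{Ext}^i(\mathbb Z_{\rm tr}(X),F)=H^i_\tau(X,F)$, with Ext in $\tau$-sheaves with transfers.
* (R) (Suslin rigidity, [MVW] 7.20.) If $P$ is a homotopy invariant presheaf with transfers and $nP=0$ with $n$ prime to the characteristic, then $P_{\rm\acute et}$ is pulled back from the small étale site of the base field.

We also use that étale sheafification, like Nisnevich sheafification, preserves transfers.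

Since $\mathbb Z_{\rm tr}(X)$ is projective, $\mathrm{Hom}(\mathbb Z_{\rm tr}(X),K[i])=H^i(K)(X)$ for $K\in D\mathcal PSh_{\rm tr}$. Hence $K\in I^{\Delta\perp}_{\rm tr}$ if and only if all cohomology presheaves of $K$ are homotopy invariant. In particular $I^{\Delta\perp}_{\rm tr}$ is stable under truncation of complexes of presheaves; this truncation induces the t-structure of $T$, with homology objects $H_i(K)_{\rm Nis}$, which lie in $A$ by (V).

Kernels and cokernels in $A$ are those of Nisnevich sheaves. For kernels this is clear. The presheaf cokernel of a map in $A$ is homotopy invariant, so by (V) its sheafification lies in $A$. So an epimorphism of $A$ is Nisnevich-locally surjective.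

**Proposition 2.** For $P\in\mathcal PSh_{\rm tr}$ let $C_*P$ be the complex attached to the simplicial object $P(-\times\Delta^\bullet)$. Then $C_*P\in I^{\Delta\perp}_{\rm tr}$ and $\mathrm{Cone}(P\to C_*P)\in I^\Delta_{\rm tr}$.

*Proof.* The homology presheaves of $C_*P$ are homotopy invariant ([MVW] 2.19), so $C_*P\in I_{\rm tr}^{\Delta\perp}$. For the cone we argue in three steps.

**Step 1.** *This step shows that $\mathbb A^1$-homotopic maps become equal in $D\mathcal PSh_{\rm tr}/I^\Delta_{\rm tr}$.* Let $R(Q)=Q(-\times\mathbb A^1)$, an exact functor, and let $\Phi$ be its left adjoint, so $\Phi(\mathbb Z_{\rm tr}(Y))=\mathbb Z_{\rm tr}(Y\times\mathbb A^1)$ because $\mathrm{Hom}(\mathbb Z_{\rm tr}(Y),RQ)=Q(Y\times\mathbb A^1)$. Its derived functor $L\Phi$ is left adjoint to $R$ on $D\mathcal PSh_{\rm tr}$, preserves direct sums, and takes the same value on the projective object $\mathbb Z_{\rm tr}(Y)$. There are natural maps $\mathrm{pr}^*:\mathrm{id}\to R$ (pullback along the projection) and $\mathrm{ev}_0,\mathrm{ev}_1:R\to\mathrm{id}$ (restriction to $0$ and $1$), with $\mathrm{ev}_j\,\mathrm{pr}^*=\mathrm{id}$.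 By adjunction they give $\pi:L\Phi\to\mathrm{id}$ and $i_0,i_1:\mathrm{id}\to L\Phi$ with $\pi i_j=\mathrm{id}$. Explicitly, $i_j$ is $Q\xrightarrow{\eta}RL\Phi Q\xrightarrow{\mathrm{ev}_j}L\Phi Q$, with $\eta$ the unit.

Consider the objects $Q$ for which $\pi_Q$ has cone in $I^\Delta_{\rm tr}$, that is, $\pi_Q$ becomes invertible in $D\mathcal PSh_{\rm tr}/I^\Delta_{\rm tr}$. They form a triangulated subcategory (apply two-out-of-three to the morphism of triangles given by $\pi$), closed under direct sums because $L\Phi$ and the quotient functor preserve them. It contains every $\mathbb Z_{\rm tr}(Y)$ by the definition of $I^\Delta_{\rm tr}$. As these generate $D\mathcal PSh_{\rm tr}$, it is everything. So $i_0$ and $i_1$ are both equal to $\pi^{-1}$ in the quotient.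

An $\mathbb A^1$-homotopy is a map $h:Q\to RQ'$, with ends $\mathrm{ev}_0h$ and $\mathrm{ev}_1h$. Let $h':L\Phi Q\to Q'$ be its adjoint, so $h=R(h')\eta$. By naturality of $\mathrm{ev}_j$, $\mathrm{ev}_jh=\mathrm{ev}_jR(h')\eta=h'\,\mathrm{ev}_j\,\eta=h'i_j$. Hence the two ends agree in the quotient.

**Step 2.** *This step shows that each $P\to P(-\times\Delta^n)$ has cone in $I^\Delta_{\rm tr}$.* Let $v$ be a vertex of $\Delta^n$. Restriction to $v$ is a left inverse of $P\to P(-\times\Delta^n)$. The composite in the other order is pullback along the constant map $\Delta^n\to v\to\Delta^n$. Pullback along the contraction $\Delta^n\times\mathbb A^1\to\Delta^n$, $(x,t)\mapsto tx+(1-t)v$, is an $\mathbb A^1$-homotopy on $Q=P(-\times\Delta^n)$ with ends this composite ($t=0$) and the identity ($t=1$). By Step 1 the map $P\to P(-\times\Delta^n)$ is invertible in the quotient, so its cone becomes zero there, that is, it lies in the thick subcategory $I^\Delta_{\rm tr}$.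

**Step 3.** *This step assembles the terms.* The complex $cP$ of the constant simplicial object $P$ is $P\xleftarrow{0}P\xleftarrow{1}P\xleftarrow{0}\cdots$, so the inclusion $P\to cP$ in degree $0$ is a homotopy equivalence. The map $P\to C_*P$ is the composite $P\to cP\to C_*P$, where the second map is $P\to P(-\times\Delta^n)$ in degree $n$. The cone of $cP\to C_*P$ is the union, along termwise split inclusions, hence the homotopy colimit, of the cones of the brutal truncations $(cP)_{\le n}\to(C_*P)_{\le n}$. Each of these is a finite iterated extension of shifts of the cones of Step 2. So the cone lies in $I^\Delta_{\rm tr}$. $\square$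

Hence $M(X)$ is represented by $C_*\mathbb Z_{\rm tr}(X)\in I^{\Delta\perp}_{\rm tr}$, so $h_i(X)=H_i(C_*\mathbb Z_{\rm tr}(X))_{\rm Nis}$ and $h_i(X)=0$ for $i<0$. In particular $h_0(X)$ is a quotient sheaf of $\mathbb Z_{\rm tr}(X)$. If $Y'\to Y$ is a Nisnevich cover, $\mathbb Z_{\rm tr}(Y')\to\mathbb Z_{\rm tr}(Y)$ is an epimorphism of Nisnevich sheaves ([MVW] 6.12), so
$$h_0(Y')\to h_0(Y)\ \text{ is an epimorphism of }A\text{ for every Nisnevich cover }Y'\to Y.\tag{2}$$

## 4. Maps out of $M(X)$, and what they cannot see

**Proposition 3.** For $F\in A$, functorially in $X\in\mathcal Sm$,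
$$\mathrm{Hom}_T(M(X),F[i])=H^i_{\rm Nis}(X,F).$$
Moreover $\mathrm{Hom}_A(h_0(X),F)=F(X)$ and $\mathrm{Hom}_T(\tau_{\le1}M(X),F[1])=H^1_{\rm Nis}(X,F)$.

*Proof.* The plan is to replace $F$ by an object that is right orthogonal to $I^{\Delta\rm Nis}_{\rm tr}$, since maps into such an object can be computed in $D\mathcal PSh_{\rm tr}$. Let $\iota$ be the inclusion of Nisnevich sheaves with transfers into $\mathcal PSh_{\rm tr}$. Its left adjoint, sheafification, is exact, so $R\iota$ is right adjoint to sheafification on derived categories. If $K\in I^{\rm Nis}_{\rm tr}$, then $\mathrm{Hom}(K,R\iota F[i])=\mathrm{Hom}(K_{\rm Nis},F[i])=0$. The cohomology presheaves of $R\iota F$ are $X\mapsto\mathrm{Hom}(\mathbb Z_{\rm tr}(X),R\iota F[i])=\mathrm{Ext}^i(\mathbb Z_{\rm tr}(X),F)=H^i_{\rm Nis}(X,F)$ by (E). They are homotopy invariant by (V), so $R\iota F\in I_{\rm tr}^{\Delta\perp}$. Altogether $R\iota F$ is right orthogonal to $I^{\Delta\rm Nis}_{\rm tr}$.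

The cohomology presheaves of $\mathrm{Cone}(F\to R\iota F)$ are the $H^i_{\rm Nis}(-,F)$ with $i>0$. Their Nisnevich sheafifications vanish, so the cone lies in $I^{\rm Nis}_{\rm tr}$ and $F\cong R\iota F$ in $T$. Therefore
$$\mathrm{Hom}_T(M(X),F[i])=\mathrm{Hom}_{D\mathcal PSh_{\rm tr}}(\mathbb Z_{\rm tr}(X),R\iota F[i])=H^i_{\rm Nis}(X,F).$$
Next, $M(X)$ has homology only in degrees $\ge0$, and $\tau_{\le0}M(X)=h_0(X)$. As $\tau_{\ge1}M(X)$ and its shift $(\tau_{\ge 1}M(X))[1]$ have no maps to $F$, $\mathrm{Hom}_A(h_0(X),F)=\mathrm{Hom}_T(M(X),F)=F(X)$. Likewise $\tau_{\ge2}M(X)$ and $(\tau_{\ge2}M(X))[1]$ have no maps to $F[1]$, so $\mathrm{Hom}_T(\tau_{\le1}M(X),F[1])=\mathrm{Hom}_T(M(X),F[1])$. $\square$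

**Affine and projective spaces.** On a connected $Y$ the complex $C_*\mathbb Z_{\rm tr}(\operatorname{Spec}k)$ is $\mathbb Z\xleftarrow{0}\mathbb Z\xleftarrow{1}\mathbb Z\xleftarrow{0}\cdots$, so $h_0(\operatorname{Spec}k)=\mathbb Z$ and $h_1(\operatorname{Spec} k)=0$. In $T$ we have $M(\mathbb A^n)\cong M(\operatorname{Spec}k)$, so $h_1(\mathbb A^n)=0$ and $\alpha_{\mathbb A^n}=0$. For $\mathbb P^n$ let $f:W\to\mathbb P^n$ be the disjoint union of the standard charts. By naturality of (1),
$$\alpha_{\mathbb P^n}\circ h_0(f)=h_1(f)[2]\circ\alpha_W=0,$$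
because $h_1(W)=0$. By (2), $h_0(f)$ is an epimorphism. So $X=\mathbb P^n$ does not satisfy Theorem A: its $\alpha_X$ is killed by an epimorphism. What mattered was a cover on which $h_1$ dies.

**Testing on $M(X)$ detects nothing.** The first idea for contradicting $T\simeq D(A)$ is to take a map $\beta:h_0(X)\to G[2]$ in $T$ and look at its restriction to $M(X)$, a class in $H^2_{\rm Nis}(X,G)$. Every such class dies on a Nisnevich cover $W\to X$, and $h_0(W)\to h_0(X)$ is an epimorphism. This does not show that $\beta$ itself dies on $h_0(W)$, because $M(W)\to h_0(W)$ is not an isomorphism in general. For $\beta=\alpha_X$ the situation is extreme: the composite $M(X)\to\tau_{\le1}M(X)\to h_0(X)\xrightarrow{\alpha_X}h_1(X)[2]$ contains two consecutive maps of the triangle (1), so it is zero for every $X$. Hence Nisnevich cohomology of $X$ cannot distinguish $\alpha_X$ from $0$. The way out is to turn "an epimorphism kills $\alpha_X$" into a statement about the maps induced on $h_1$.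

## 5. From $\alpha_X$ to the map $h_1(V)\to h_1(X)$

**Proposition 4.** Let $X$ be smooth and suppose $\alpha_X\circ p=0$ for some epimorphism $p:E_1\to h_0(X)$ in $A$. Then there is a Nisnevich cover $W'\to X$ with $h_1(W')\to h_1(X)$ zero. If $X$ is integral, there is a dense open $V\subset X$ with $h_1(V)\to h_1(X)$ zero.

*Proof.*

**Step 1.** *This step replaces $p$ by a Nisnevich cover.* Let $u\in h_0(X)(X)$ correspond to the canonical map $M(X)\to h_0(X)$. Since $p$ is Nisnevich-locally surjective and $X$ is quasi-compact, there are a Nisnevich cover $f:W\to X$ with $W\in\mathcal Sm$ and a section $s\in E_1(W)$ with $p(s)=f^*u$. By Proposition 3, $s$ is a map $h_0(W)\to E_1$. The maps $p\circ s$ and $h_0(f)$ from $h_0(W)$ to $h_0(X)$ correspond to the same section $f^*u$ of $h_0(X)$ over $W$, so $p\circ s=h_0(f)$. Hence $\alpha_X\circ h_0(f)=0$, and by naturality of (1)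
$$h_1(f)[2]\circ\alpha_W=\alpha_X\circ h_0(f)=0.$$

**Step 2.** *This step converts the vanishing into a class in $H^1_{\rm Nis}$.* By the triangle (1) for $W$, a map out of $h_1(W)[2]$ that kills $\alpha_W$ factors through $h_1(W)[2]\to\tau_{\le1}M(W)[1]$. Applied to $h_1(f)[2]$ and shifted, this gives
$$c:\tau_{\le1}M(W)\to h_1(X)[1]\quad\text{with}\quad H_1(c)=\pm h_1(f).$$
By Proposition 3, $c$ is a class in $H^1_{\rm Nis}(W,h_1(X))$.

**Step 3.** *This step kills the class by localizing once more.* A class in $H^1_{\rm Nis}$ vanishes on some Nisnevich cover $g:W'\to W$. This means that the composite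
$$M(W')\to M(W)\to\tau_{\le1}M(W)\xrightarrow{\ c\ }h_1(X)[1]$$
is zero. Apply $H_1$: $\pm h_1(f)h_1(g)=0$. So $fg:W'\to X$ is a Nisnevich cover with $h_1(W')\to h_1(X)$ zero.

**Step 4.** *This step passes to an open subset when $X$ is integral.* The generic point of $X$ lifts to a point of $W'$ with the same residue field, that is, there is an $X$-morphism $\operatorname{Spec}k(X)\to W'$. Since $W'\to X$ is of finite type, it extends to an $X$-morphism $V\to W'$ on a dense open $V\subset X$. So $h_1(V)\to h_1(X)$ factors through $h_1(W')\to h_1(X)$, which is zero. $\square$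

Notice that Step 2 moved the question from $\mathrm{Hom}(-,[2])$, where $M(X)$ sees nothing, to $\mathrm{Hom}(-,[1])$, where $\tau_{\le1}M$ and $M$ have the same maps.

**Geometric points.** It remains to find $X$ for which $h_1(V)\to h_1(X)$ is nonzero for all dense open $V$. We test this on $\bar k$-points. For $U$ smooth over an algebraically closed field $\kappa$ put
$$H_i^S(U)=H_i(\mathcal Cor_\kappa(\Delta^\bullet,U)),\qquad H_i^S(U;\mathbb Z/n)=H_i(\mathcal Cor_\kappa(\Delta^\bullet,U)\otimes\mathbb Z/n).$$
Fix an algebraic closure $\bar k$. For $U\in\mathcal Sm$ put $h_i(U)(\bar k)=\operatorname{colim}_Lh_i(U)(\operatorname{Spec}L)$ over the finite extensions $L/k$ in $\bar k$. Each $\operatorname{Spec}L$ is smooth because $k$ is perfect. As every Nisnevich cover of $\operatorname{Spec}L$ has a section, sheafification does not change values there. Also $\mathcal Cor_k(\operatorname{Spec}L\times\Delta^n,U)=\mathcal Cor_L(\Delta^n_L,U_L)$, since both consist of cycles on $\Delta^n_L\times_LU_L$. The colimit over $L$ is $\mathcal Cor_{\bar k}(\Delta^n,U_{\bar k})$, because an integral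 closed subscheme over $\bar k$ is already defined over some $L$, and pullback along the separable extensions $L'/L$ creates no multiplicities. Filtered colimits are exact, so
$$h_i(U)(\bar k)=H_i^S(U_{\bar k})\quad\text{functorially in }U.\tag{3}$$

By Proposition 4 and (3), the first assertion of Theorem A follows from the next proposition. Indeed an abelian surface is integral, and if some epimorphism killed $\alpha_X$, some $h_1(V)\to h_1(X)$ would be zero, hence zero on $\bar k$-points.

**Proposition 5.** For every perfect $k$ there is an abelian surface $X=E\times E$ over $k$ such that $H_1^S(V_{\bar k})\to H_1^S(X_{\bar k})$ is nonzero for every dense open $V\subset X$.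

## 6. Suslin homology mod $n$ is dual to étale cohomology

Let $\kappa$ be algebraically closed and $U$ smooth over $\kappa$. As $\mathcal Cor_\kappa(\Delta^\bullet,U)$ is a complex of free abelian groups, there are exact sequences, natural in $U$,
$$0\to H_i^S(U)/n\to H_i^S(U;\mathbb Z/n)\xrightarrow{\ \partial\ }H_{i-1}^S(U)[n]\to0.\tag{4}$$

**The case of $\mathbb G_m$ by hand.** We claim that $\sum n_i[x_i]\mapsto(\sum n_i,\prod x_i^{n_i})$ induces an isomorphism $H_0^S(\mathbb G_m)\cong\mathbb Z\times\kappa^\times$. It is well defined. Let $Z\subset\mathbb A^1\times\mathbb G_m$ be integral, finite and surjective over $\mathbb A^1=\operatorname{Spec}\kappa[s]$. Then $\mathcal O(Z)$ is finite and torsion-free, hence free, over $\kappa[s]$. The norm of the unit $t|_Z$ is a unit of $\kappa[s]$, so a constant, and its value at a point of $\mathbb A^1$ is the product of the coordinates of the fibre with multiplicities. Surjectivity is clear. For injectivity, let $D_1-D_2$ go to $(0,1)$ with $D_1,D_2$ effective of degree $d$, and let $f,g\in\kappa[t]$ be the monic polynomials with these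 zeros. Then $f(0)=g(0)\ne0$. The zero scheme of $(1-s)f+sg$ is monic of degree $d$ in $t$ with constant term $f(0)\neq0$. So it is finite over the $s$-line and lies in $\mathbb A^1\times\mathbb G_m$, and its cycle joins $D_1$ to $D_2$.

**Lemma 6** (Suslin–Voevodsky). Let $\kappa$ be algebraically closed, $n$ prime to $\operatorname{char}\kappa$, $U$ smooth over $\kappa$. There is a perfect pairing of finite groups
$$\langle\ ,\ \rangle_n:\ H^i_{\rm\acute et}(U,\mathbb Z/n)\times H_i^S(U;\mathbb Z/n)\to\mathbb Z/n$$
such that: (a) $\langle f^*c,z\rangle=\langle c,f_*z\rangle$ for $f:U\to U'$; (b) $\langle c\bmod m,z\bmod m\rangle_m=\langle c,z\rangle_n\bmod m$ for $m\mid n$; (c) if $U=U_0\otimes_{k_0}\kappa$ for a subfield $k_0$, then $\langle\sigma c,\sigma z\rangle=\langle c,z\rangle$ for $\sigma\in\mathrm{Aut}(\kappa/k_0)$.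

In the example, $H^1_{\rm\acute et}(\mathbb G_m,\mathbb Z/n)$ has order $n$, so $H_1^S(\mathbb G_m;\mathbb Z/n)$ has order $n$ by the lemma. By (4) it surjects onto $H_0^S(\mathbb G_m)[n]=\mu_n(\kappa)$, also of order $n$. So all of it is seen by torsion one degree lower, and $H_1^S(\mathbb G_m)/n=0$. The same phenomenon, one degree higher, drives Section 7.

*Proof of Lemma 6.* We work over the base field $\kappa$; Proposition 2 applies to it. Let $\mathcal PSh_n$ be the category of presheaves of $\mathbb Z/n$-modules with transfers and $\mathcal E_n$ that of étale sheaves of $\mathbb Z/n$-modules with transfers. Put $C=C_*\mathbb Z_{\rm tr}(U)$ and $C^{(n)}=C\otimes\mathbb Z/n$.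

**Step 1.** *This step describes étale cohomology by maps out of $\mathbb Z_{\rm tr}(Y)$ in $D\mathcal PSh_{\rm tr}$.* The forgetful functor $D(\mathcal PSh_n)\to D\mathcal PSh_{\rm tr}$ has the left adjoint $K\mapsto K\otimes^L\mathbb Z/n$, whose underlying complex is the cone of $n:K\to K$. On the complex $C$, which lives in degrees $\ge 0$ and whose terms have free abelian groups of sections, it is $C^{(n)}$. Let $m\mid n$, consider the constant sheaf $\mathbb Z/m\in\mathcal E_n$, and let $J\in D(\mathcal PSh_n)$ be its derived pushforward to presheaves, so that $\mathrm{Hom}_{D(\mathcal PSh_n)}(K,J[i])=\mathrm{Hom}_{D(\mathcal E_n)}(K_{\rm\acute et},\mathbb Z/m[i])$. Let $J'\in D\mathcal PSh_{\rm tr}$ be the derived pushforward of $\mathbb Z/m$ computed in étale sheaves with transfers of abelian groups. We claim $J\cong J'$ in $D\mathcal PSh_{\rm tr}$, under $\mathbb Z/m$. Both $\mathbb Z/m\to J$ and $\mathbb Z/m\to J'$ have cones with zero étale sheafification. Both $J$ and $J'$ are right orthogonal to each $K\in D\mathcal PSh_{\rm tr}$ with acyclic étale sheafification. For $J'$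 this is the adjunction. For $J$,
$$\mathrm{Hom}(K,J[i])=\mathrm{Hom}_{D(\mathcal PSh_n)}(K\otimes^L\mathbb Z/n,J[i])=\mathrm{Hom}_{D(\mathcal E_n)}((K\otimes^L\mathbb Z/n)_{\rm\acute et},\mathbb Z/m[i])=0,$$
since $(K\otimes^L\mathbb Z/n)_{\rm\acute et}$ is the cone of $n$ on an acyclic complex. Hence $\mathrm{Hom}(J,J')=\mathrm{Hom}(\mathbb Z/m,J')$ and symmetrically, which gives mutually inverse maps. With (E) we get
$$\mathrm{Hom}_{D\mathcal PSh_{\rm tr}}(\mathbb Z_{\rm tr}(Y),J[i])=H^i_{\rm\acute et}(Y,\mathbb Z/m).$$

**Step 2.** *This step replaces $\mathbb Z_{\rm tr}(U)$ by the Suslin complex and defines the pairing.* The cohomology presheaves $H^i_{\rm\acute et}(-,\mathbb Z/m)$ of $J$ are homotopy invariant, since $m$ is prime to $\operatorname{char}\kappa$. So $J$ is right orthogonal to $I^\Delta_{\rm tr}$, and Proposition 2 gives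
$$\mathrm{Hom}_{D(\mathcal E_n)}(C^{(n)}_{\rm\acute et},\mathbb Z/m[i])=\mathrm{Hom}_{D\mathcal PSh_{\rm tr}}(C,J[i])=\mathrm{Hom}_{D\mathcal PSh_{\rm tr}}(\mathbb Z_{\rm tr}(U),J[i])=H^i_{\rm\acute et}(U,\mathbb Z/m).\tag{5}$$
The composite bijection is restriction along $\mathbb Z_{\rm tr}(U)\to C\to C^{(n)}$. Take $m=n$. Evaluation at $\operatorname{Spec}\kappa$ is exact on étale sheaves, because étale covers of $\operatorname{Spec}\kappa$ split, and $C^{(n)}_{\rm\acute et}(\kappa)=C^{(n)}(\kappa)$. A class $c$, viewed as a map $C^{(n)}_{\rm\acute et}\to\mathbb Z/n[i]$, thus induces $C^{(n)}(\kappa)\to\mathbb Z/n[i]$. For $z\in H_i(C^{(n)}(\kappa))=H_i^S(U;\mathbb Z/n)$ put $\langle c,z\rangle_n=H_i(c(\kappa))(z)$.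

**Step 3.** *This step checks (a), (b), (c).* (a) holds because (5) is functorial in $U$: $f^*c$ is the composite of $c$ with the map of Suslin complexes induced by $f$. For (b), consider the two composites
$$C^{(n)}_{\rm\acute et}\xrightarrow{c}\mathbb Z/n[i]\to\mathbb Z/m[i],\qquad C^{(n)}_{\rm\acute et}\to C^{(m)}_{\rm\acute et}\xrightarrow{c\bmod m}\mathbb Z/m[i]$$
in $D(\mathcal E_n)$. Restricted along $\mathbb Z_{\rm tr}(U)\to C^{(n)}$, both give $c\bmod m\in H^i_{\rm\acute et}(U,\mathbb Z/m)$. By (5) they are equal. Evaluate at $\kappa$ and take $H_i$. For (c), base change along $\sigma$ is an autoequivalence of the whole situation (smooth $\kappa$-varieties, correspondences, étale topology) which fixes the coefficients and carries $U=U_0\otimes_{k_0}\kappa$ to itself. The pairing was built from these data, so it is preserved.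

**Step 4.** *This step proves perfectness, by rigidity.* For a $\mathbb Z/n$-module $P$ let $P_{\rm const}=P\otimes\mathbb Z_{\rm tr}(\operatorname{Spec}\kappa)\in\mathcal E_n$, so $P_{\rm const}(Y)=P^{\pi_0(Y)}$. By Yoneda, $P\mapsto P_{\rm const}$ is left adjoint to evaluation at $\operatorname{Spec}\kappa$. Both functors are exact, so they are adjoint on derived categories. The homology presheaves of $C^{(n)}=C_*(\mathbb Z_{\rm tr}(U)\otimes\mathbb Z/n)$ are homotopy invariant and killed by $n$. By (R), their étale sheafifications are pulled back from the étale site of $\operatorname{Spec}\kappa$, that is, constant. So for each $q$ the counit $H_q(C^{(n)}(\kappa))_{\rm const}\to H_q(C^{(n)})_{\rm\acute et}$ is an isomorphism, and the counit $C^{(n)}(\kappa)_{\rm const}\to C^{(n)}_{\rm\acute et}$ is a quasi-isomorphism. Therefore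
$$H^i_{\rm\acute et}(U,\mathbb Z/n)=\mathrm{Hom}_{D(\mathcal E_n)}(C^{(n)}(\kappa)_{\rm const},\mathbb Z/n[i])=\mathrm{Hom}_{D(\mathbb Z/n)}(C^{(n)}(\kappa),\mathbb Z/n[i])=\mathrm{Hom}(H_i^S(U;\mathbb Z/n),\mathbb Z/n).$$
The last equality holds because $\mathbb Z/n$ is an injective $\mathbb Z/n$-module. The composite sends $c$ to $H_i(c(\kappa))=\langle c,-\rangle_n$. Étale cohomology of $U$ with coefficients $\mathbb Z/n$ is finite, so the dual of $H_i^S(U;\mathbb Z/n)$ is finite. As $\mathbb Z/n$ is an injective cogenerator of $\mathbb Z/n$-modules, $H_i^S(U;\mathbb Z/n)$ embeds in its double dual. So it is finite and the pairing is perfect. $\square$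

## 7. Weights on $E\times E$ make $\partial$ injective

**Choice of $E$.** Fix a prime $\ell\ne\operatorname{char}k$ and let $k_0\subset k$ be the prime field. Let $E_0/k_0$ be an elliptic curve, arbitrary if $k_0=\mathbb Q$ and ordinary if $k_0=\mathbb F_p$. An ordinary one exists. The number of supersingular $j$-invariants in characteristic $p$ is $1$ for $p=2,3$ and at most $\lfloor p/12\rfloor+2$ for $p\ge5$ (Silverman, *The Arithmetic of Elliptic Curves*, V.4), always less than $p$. Every $j\in\mathbb F_p$ is the $j$-invariant of a curve over $\mathbb F_p$, so one of these $p$ curves is ordinary. Put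
$$X_0=E_0\times E_0,\quad E=E_0\otimes_{k_0}k,\quad X=X_0\otimes_{k_0}k=E\times E,\quad\bar X=X_{\bar k}.$$
We record the textbook facts that we need. Since $E$ is ordinary or of characteristic $0$, $\operatorname{rk}\mathrm{End}(E_{\bar k})\le2$. So $\mathrm{NS}(\bar X)\cong\mathbb Z^2\oplus\mathrm{End}(E_{\bar k})$ is free of rank at most $4$. The groups $H^i_{\rm\acute et}(\bar X,\mathbb Z_\ell)=\Lambda^iH^1_{\rm\acute et}(\bar X,\mathbb Z_\ell)$ are torsion-free, with $H^1$ of rank $4$. Hence $H^2(\bar X,\mathbb Z_\ell)\to H^2(\bar X,\mathbb Z/\ell)$ is surjective, because $H^3(\bar X,\mathbb Z_\ell)$ is torsion-free, and $\dim_{\mathbb F_\ell}H^2_{\rm\acute et}(\bar X,\mathbb Z/\ell)=\binom42=6$.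

**Which part of $H_1^S$ to look at.** To show that $H_1^S(V_{\bar k})\to H_1^S(\bar X)$ is nonzero using Lemma 6, one would first reduce mod $\ell$ and look at $H_1^S(\bar X)/\ell\subset H_1^S(\bar X;\mathbb Z/\ell)$, dual to $H^1_{\rm\acute et}(\bar X,\mathbb Z/\ell)$. At the end of this section we see that $H_1^S(\bar X)/\ell=0$. So this attempt sees nothing, and we must look at the torsion $H_1^S(\bar X)[\ell]$. By (4) with $i=2$ it is a quotient of $H_2^S(\bar X;\mathbb Z/\ell)$, which is dual to $H^2$. The danger is that $\partial$ forgets too much. The next statement says that it forgets nothing.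

**Step 1 of the proof of Proposition 5.** *The map $\partial:H_2^S(\bar X;\mathbb Z/\ell)\to H_1^S(\bar X)[\ell]$ is injective.* This step lets us transport classes from $H_2^S(\ ;\mathbb Z/\ell)$, where we can compute, to $H_1^S$.

By (4), the kernel of $\partial$ is the image of $H_2^S(\bar X)$. Let $z\in H_2^S(\bar X)$, with image $z_n$ in $H_2^S(\bar X;\mathbb Z/\ell^n)$. We must show $z_1=0$. By Lemma 6(b) the numbers $\langle c_n,z_n\rangle_{\ell^n}$ are compatible, and there is a $\mathbb Z_\ell$-linear map
$$\varphi_z:H^2_{\rm\acute et}(\bar X,\mathbb Z_\ell)\to\mathbb Z_\ell,\qquad\varphi_z(c)=(\langle c_n,z_n\rangle_{\ell^n})_n,$$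
where $c_n$ is the image of $c$ in $H^2(\bar X,\mathbb Z/\ell^n)$.

The components of a cycle representing $z$ are closed subschemes of $\Delta^2\times\bar X$, and they are defined over a subfield $K\subset\bar k$ finitely generated over $k_0$. So $\sigma z=z$ for $\sigma\in\mathrm{Aut}(\bar k/K)$. By Lemma 6(c), $\langle\sigma c_n,z_n\rangle=\langle\sigma c_n,\sigma z_n\rangle=\langle c_n,z_n\rangle$, so $\varphi_z\circ\sigma=\varphi_z$ for these $\sigma$.

**Claim.** Some $\sigma\in\mathrm{Aut}(\bar k/K)$ has no eigenvalue $1$ on $H^2(\bar X,\mathbb Q_\ell)$.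

*Proof of the claim.* Let $\bar k_0$ be the algebraic closure of $k_0$ in $\bar k$ and $N=K\cap\bar k_0$. As a subextension of a finitely generated extension, $N/k_0$ is finitely generated. It is algebraic, hence finite. Since $N$ is perfect and algebraically closed in $K$, the extension $K/N$ is regular. So $K\otimes_N\bar k_0$ is a domain; it is integral over $K$, hence a field, and it equals the compositum $K\bar k_0$. Every $\tau\in\mathrm{Gal}(\bar k_0/N)$ therefore extends to $K\bar k_0$ as $\mathrm{id}\otimes\tau$, fixing $K$. It extends further to the algebraically closed field $\bar k$: fix a transcendence basis of $\bar k$ over $K\bar k_0$, then extend to the algebraic closure. Call the result $\sigma$. By invariance of étale cohomology under extension of algebraically closed fields, $H^2(\bar X,\mathbb Z_\ell)=H^2(X_{0,\bar k_0},\mathbb Z_\ell)$, and $\sigma$ acts on it through $\tau$.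

Choose $\tau$ as follows. If $k_0=\mathbb F_p$ and $N=\mathbb F_q$, let $\tau(x)=x^q$. If $k_0=\mathbb Q$, let $\tau$ be a Frobenius element at a place of the number field $N$ of good reduction of $E_0$, not above $\ell$, with residue field $\mathbb F_q$. In both cases $\tau$ acts on $T_\ell E_0$ as the $q$-Frobenius endomorphism of an elliptic curve over $\mathbb F_q$. Its eigenvalues are algebraic numbers of absolute value $q^{1/2}$ under every complex embedding. Since $H^1(E_{\bar k},\mathbb Q_\ell)=\mathrm{Hom}(T_\ell E,\mathbb Q_\ell)$ and $H^2(\bar X,\mathbb Q_\ell)=\Lambda^2(H^1(E_{\bar k},\mathbb Q_\ell)^{\oplus2})$, each eigenvalue on $H^2(\bar X,\mathbb Q_\ell)$ is a product of two eigenvalues on $H^1$. It has absolute value $q^{-1}$ (or $q$, with the inverse convention for the action), so it is not $1$. This proves the claim.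

For such $\sigma$, $\varphi_z\circ(\sigma-1)=0$, and $\sigma-1$ is invertible on $H^2(\bar X,\mathbb Q_\ell)$. So $\varphi_z=0$. Any $c\in H^2_{\rm\acute et}(\bar X,\mathbb Z/\ell)$ lifts to $H^2(\bar X,\mathbb Z_\ell)$, so $\langle c,z_1\rangle_\ell=0$. By perfectness $z_1=0$. $\square$

**Why $H_1^S(\bar X)/\ell=0$.** Run the same argument for $z\in H_1^S(\bar X)$ and $\varphi_z:H^1(\bar X,\mathbb Z_\ell)\to\mathbb Z_\ell$. The same $\tau$ has eigenvalues of absolute value $q^{\pm1/2}\ne1$ on $H^1$, and $H^1(\bar X,\mathbb Z_\ell)\to H^1(\bar X,\mathbb Z/\ell)$ is surjective because $H^2(\bar X,\mathbb Z_\ell)$ is torsion-free. So $z$ has zero image in $H_1^S(\bar X;\mathbb Z/\ell)$, and by (4), $z\in\ell H_1^S(\bar X)$.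

## 8. Brauer classes survive on every dense open

**Step 2 of the proof of Proposition 5.** *For every dense open $V\subset X$, the map $a:H_2^S(V_{\bar k};\mathbb Z/\ell)\to H_2^S(\bar X;\mathbb Z/\ell)$ is nonzero.* This step provides classes that no shrinking of $X$ can remove.

By Lemma 6, with (a) applied to $V_{\bar k}\subset\bar X$, the map $a$ is dual to the restriction $H^2_{\rm\acute et}(\bar X,\mathbb Z/\ell)\to H^2_{\rm\acute et}(V_{\bar k},\mathbb Z/\ell)$. So it suffices that this restriction is nonzero. Identify $\mathbb Z/\ell\cong\mu_\ell$ over $\bar k$ and write $\mathrm{Br}=H^2_{\rm\acute et}(-,\mathbb G_m)$. The Kummer sequence gives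
$$0\to\mathrm{Pic}(\bar X)/\ell\to H^2_{\rm\acute et}(\bar X,\mu_\ell)\to\mathrm{Br}(\bar X)[\ell]\to0,$$
and similarly for $V_{\bar k}$. As $\bar X$ is regular and integral, $\mathrm{Br}(\bar X)$ injects into the Brauer group of its function field (Grothendieck, *Groupe de Brauer II*). This map factors through $\mathrm{Br}(V_{\bar k})$, so $\mathrm{Br}(\bar X)\to\mathrm{Br}(V_{\bar k})$ is injective. A class in $H^2_{\rm\acute et}(\bar X,\mu_\ell)$ that restricts to $0$ on $V_{\bar k}$ has image $0$ in $\mathrm{Br}(V_{\bar k})$, hence in $\mathrm{Br}(\bar X)$, and lies in $\mathrm{Pic}(\bar X)/\ell$. Since $\mathrm{Pic}^0(\bar X)$ is divisible, $\mathrm{Pic}(\bar X)/\ell=\mathrm{NS}(\bar X)/\ell$, of dimension at most $4$. But $\dim_{\mathbb F_\ell} H^2_{\rm\acute et}(\bar X,\mu_\ell)=6$. So the kernel of the restriction is not everything. $\square$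

This shows why we did not take a curve. Let $\bar C$ be a smooth connected projective curve over $\bar k$ and $V$ a nonempty open subset $\neq\bar C$. Then $V$ is affine and $H^2_{\rm\acute et}(V,\mathbb Z/\ell)=0$, so $H_2^S(V;\mathbb Z/\ell)=0$ by Lemma 6 and the analogue of $a$ is zero. It is also why $E$ must not be supersingular: then $\mathrm{End}(E_{\bar k})$ has rank $4$, $\mathrm{NS}(\bar X)$ has rank $6$, and the dimension count gives nothing.

**Step 3 of the proof of Proposition 5.** *This step combines the two.* By naturality of (4) there is a commutative square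
$$\begin{array}{ccc}H_2^S(V_{\bar k};\mathbb Z/\ell)&\xrightarrow{\ \partial\ }&H_1^S(V_{\bar k})[\ell]\\ \downarrow{\scriptstyle a}&&\downarrow\\ H_2^S(\bar X;\mathbb Z/\ell)&\xrightarrow{\ \partial\ }&H_1^S(\bar X)[\ell]\end{array}$$
Choose $y$ with $a(y)\ne0$ (Step 2). The lower $\partial$ is injective (Step 1), so $\partial a(y)\neq0$. This is the image of $\partial y\in H_1^S(V_{\bar k})[\ell]$. So $H_1^S(V_{\bar k})\to H_1^S(\bar X)$ is nonzero, which proves Proposition 5. With Section 5 it proves the first assertion of Theorem A, and with Section 2 the second. $\blacksquare$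

So for no perfect field $k$ is $\overrightarrow{\mathcal D^{\rm eff}_{\mathcal M}}^{\rm tri}$ equivalent to $D(\mathcal Sh^{\Delta\rm Nis}_{\rm tr})$ in the required sense.

## 9. The comparison of $\mathrm{Ext}^2$ and the vanishing of $h_1$ on covers

This section is a complement; nothing above depends on it. For the core $A$ of any t-structure, the natural map $\mathrm{Ext}^i_A(F,G)\to\mathrm{Hom}_T(F,G[i])$ from Yoneda Ext is bijective for $i\le1$ and injective for $i=2$ (Beilinson–Bernstein–Deligne, *Faisceaux pervers*, 3.1.17). So degree $2$ is the lowest in which it can fail to be bijective. By Theorem A it does fail there: a class represented by $0\to G\to E_2\to E_1\xrightarrow{p}F\to0$ factors through the connecting map $F\to(\ker p)[1]$, so it is killed by $p$, and $\alpha_X$ is not of this kind. The obstruction found in Section 5 is the only one in degree $2$.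

**Proposition B.** The following are equivalent: (i) $\mathrm{Ext}^2_A(F,G)\to\mathrm{Hom}_T(F,G[2])$ is bijective for all $F,G\in A$; (ii) every smooth $X$ has a Nisnevich cover $W\to X$ with $h_1(W)\to h_1(X)$ zero. Both fail for every perfect $k$.

*Proof.* **(i) implies (ii).** By (i), $\alpha_X$ comes from a Yoneda class, so it is killed by an epimorphism onto $h_0(X)$. Proposition 4 gives the cover.

**(ii) implies (i).** Injectivity is known. Let $\beta\in\mathrm{Hom}_T(F,G[2])$.

**Step 1.** *This step reduces surjectivity to finding an epimorphism that kills $\beta$.* Suppose $\beta\circ p=0$ for an epimorphism $p$ onto $F$. By the triangle of the short exact sequence defined by $p$, $\beta$ factors as $F\to(\ker p)[1]\to G[2]$. The two maps are $\mathrm{Ext}^1_A$-classes, since the comparison is bijective for $i=1$. So $\beta$ is their Yoneda product and lies in the image.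

**Step 2.** *This step shows that on suitable covers $\beta$ is a multiple of some $\alpha$.* By Proposition 3, sections of $F$ are maps from the objects $h_0(X_i)$, and taking enough of them we get an epimorphism $\bigoplus_ih_0(X_i)\to F$. Let $\beta_i$ be the restriction of $\beta$ to $h_0(X_i)$. Its image in $\mathrm{Hom}_T(M(X_i),G[2])=H^2_{\rm Nis}(X_i,G)$ dies on a Nisnevich cover $W_i\to X_i$. So $\beta_i|_{h_0(W_i)}$ vanishes on $M(W_i)$, and by the triangle
$$\tau_{\ge1}M(W_i)\to M(W_i)\to h_0(W_i)\to(\tau_{\ge1}M(W_i))[1]$$
it factors through the last map. By the t-structure axioms $\mathrm{Hom}_T((\tau_{\ge1}M(W_i))[1],G[2])=\mathrm{Hom}_A(h_1(W_i),G)$, so the second factor is $(\tau_{\ge1}M(W_i))[1]\to h_1(W_i)[2]$ followed by $\gamma_i[2]$ for some $\gamma_i:h_1(W_i)\to G$. Comparing the above triangle with (1) through $M(W_i)\to\tau_{\le1}M(W_i)$, the composite $h_0(W_i)\to(\tau_{\ge1}M(W_i))[1]\to h_1(W_i)[2]$ is $\alpha_{W_i}$. Thus, up to sign, $\beta_i|_{h_0(W_i)}=\gamma_i[2]\circ\alpha_{W_i}$.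

**Step 3.** *This step kills $\alpha_{W_i}$ by (ii).* Choose Nisnevich covers $g_i:W_i'\to W_i$ with $h_1(g_i)=0$. By naturality of (1), $\alpha_{W_i}\circ h_0(g_i)=h_1(g_i)[2]\circ\alpha_{W_i'}=0$. So $\beta_i$ vanishes on $h_0(W_i')$. By (2), $h_0(W_i')\to h_0(X_i)$ is an epimorphism, so $p:\bigoplus_ih_0(W_i')\to F$ is an epimorphism.

**Step 4.** *This step checks that $\beta\circ p=0$.* We know that $\beta\circ p$ vanishes on each summand, so it suffices that direct sums in $A$ are coproducts in $T$. Since $I^{\Delta\rm Nis}_{\rm tr}$ is localizing, $D\mathcal PSh_{\rm tr}\to T$ preserves coproducts. So the coproduct in $T$ of objects $F_i\in A$ is the image of the presheaf $\bigoplus F_i$. This presheaf is homotopy invariant, so it lies in $I^{\Delta\perp}_{\rm tr}$, and its image in $T$ is the object $(\bigoplus F_i)_{\rm Nis}$ of $A$, which is the direct sum in $A$.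

**Failure of both.** For the surface $X$ of Theorem A, $\alpha_X$ is not killed by any epimorphism, so it is not in the image of $\mathrm{Ext}^2_A$. So (i) fails, and hence (ii) fails. $\square$
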